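\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Multiplicities of semidualizing modules}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring, $C$ a semidualizing $R$-module and $I$ an $\mathfrak m$-primary ideal. We show that the Hilbert--Samuel multiplicities $e(I,C)$ and $e(I,R)$ can differ. Over every field $k$ there is an Artinian local $k$-algebra of length $143$ with a semidualizing module of length $141$. In every dimension, each positive rational number occurs as the ratio $e(I,C)/e(I,R)$, simultaneously for all $I$. We also characterize equality for all $I$ by lengths at the minimal primes of maximal dimension, and we show that equality holds if $R$ is reduced, and for graded semidualizing modules over non-negatively graded Artinian rings $R$ with $R_0$ a field.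
\end{abstract}

\section{The question and the results}

All rings are commutative and Noetherian, and $\ell$ denotes length. A finitely generated $R$-module $C$ is \emph{semidualizing} if the homothety map $R\to\operatorname{Hom}_R(C,C)$ is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$. The ring $R$ itself is an example, and so is the dualizing module of a Cohen--Macaulay local ring, when there is one. In every case $C$ has exactly the endomorphisms that $R$ has, and one may ask whether it also has the same size.

For a local ring $(R,\mathfrak m)$ of dimension $d$, size is measured by multiplicity. If $I$ is an $\mathfrak m$-primary ideal and $X$ a finitely generated $R$-module, then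
\[
e(I,X)=\lim_{n\to\infty}\frac{d!}{n^d}\,\ell(X/I^{n+1}X)
\]
is a non-negative integer \cite[\S 14]{M}. It is known that $e(\mathfrak m,\omega)=e(\mathfrak m,R)$ if $R$ is Cohen--Macaulay with dualizing module $\omega$. The following question is from \cite{SW}.

\begin{question}
Let $(R,\mathfrak m)$ be a Noetherian local ring, $I$ an $\mathfrak m$-primary ideal and $C$ a semidualizing $R$-module. Must $e(I,C)=e(I,R)$?
\end{question}

The associativity formula \cite[Theorem 14.7]{M} reduces multiplicities to lengths over Artinian rings. Put $\operatorname{Assh}R=\{\mathfrak p:\dim R/\mathfrak p=d\}$. Then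
\begin{equation}\label{eq:assoc}
e(I,X)=\sum_{\mathfrak p\in\operatorname{Assh}R}\ell(X_{\mathfrak p})\,e(I,R/\mathfrak p),
\end{equation}
where $\ell(X_{\mathfrak p})$ is the length over $R_{\mathfrak p}$. For $\mathfrak p\in\operatorname{Assh}R$ the ring $R_{\mathfrak p}$ is Artinian and $C_{\mathfrak p}$ is semidualizing over it. So the heart of the matter is this: \emph{if $R$ is Artinian, is $\ell(C)=\ell(R)$?}

The simplest cases say yes. If $R$ is a field, then $\operatorname{Hom}_R(C,C)\cong R$ forces $\dim C=1$. If $C$ is dualizing, then $C$ is the injective hull of the residue field, and Matlis duality preserves length. If $R$ is Gorenstein, then $C\cong R$. If $R$ is non-negatively graded with degree-zero part a field, and $C$ is a graded module, then a Hilbert series computation gives $\ell(C)=\ell(R)$. (The last two cases are proved in Section~\ref{sec:positive}.) Nevertheless the answer is no.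

\begin{theorem}\label{thm:example}
For every field $k$ there are an Artinian local $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with
\[
\ell(R)=143,\qquad \ell(C)=141 .
\]
Consequently $e(I,C)=141\neq 143=e(I,R)$ for every $\mathfrak m$-primary ideal $I$.
\end{theorem}

The last sentence holds because $\dim R=0$, so that $e(I,X)=\ell(X)$ for all $I$ and $X$.

For a semidualizing module $C$ over any local ring $R$, the ratio $e(I,C)/e(I,R)$ is a positive rational number. Indeed, the annihilator of $C$ annihilates $\operatorname{Hom}_R(C,C)\cong R$, so $C$ is faithful and all $C_{\mathfrak p}$ are nonzero. Since $e(I,R/\mathfrak p)>0$ for $\mathfrak p\in\operatorname{Assh}R$, both multiplicities are positive by \eqref{eq:assoc}. There is no other restriction.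

\begin{theorem}\label{thm:ratios}
For every field $k$, integer $d\ge0$ and positive rational number $\rho$ there are a Cohen--Macaulay local ring $T\supseteq k$ of dimension $d$ with residue field $k$ and a semidualizing $T$-module $C$ such that $e(I,C)=\rho\,e(I,T)$ for all $\mathfrak m_T$-primary ideals $I$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $(R,\mathfrak m)$ be a Noetherian local ring and $C$ a semidualizing $R$-module.
\begin{enumerate}
\item[(a)] One has $e(I,C)=e(I,R)$ for all $\mathfrak m$-primary ideals $I$ if and only if $\ell(C_{\mathfrak p})=\ell(R_{\mathfrak p})$ for all $\mathfrak p\in\operatorname{Assh}R$.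
\item[(b)] This holds if, for each $\mathfrak p\in\operatorname{Assh}R$, the ring $R_{\mathfrak p}$ is Gorenstein or $C_{\mathfrak p}$ is dualizing for $R_{\mathfrak p}$. In particular it holds if $R$ is reduced.
\item[(c)] If $R=\bigoplus_{n\ge0}R_n$ is an Artinian graded ring with $R_0=k$ a field and $C$ is a graded semidualizing module, then $\ell(C)=\ell(R)$.
\end{enumerate}
\end{theorem}

In (c) the hypothesis that $R_0$ is a field cannot be dropped: the ring of Theorem~\ref{thm:example}, placed in degree $0$, is graded with $R_0=R$.

\medskip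

The proof of Theorem~\ref{thm:example} has three stages. A trivial extension turns a totally reflexive module $N$ with $\ell(N)\ne\ell(N^*)$ into a semidualizing module of the wrong length (Section~\ref{sec:trivial}). If a $2\times2$ matrix $\varphi$ and its adjugate $\psi$ satisfy $\ker\varphi=\operatorname{im}\psi$ and $\ker\psi=\operatorname{im}\varphi$, then $N=\operatorname{coker}\varphi$ is totally reflexive, and $N^*$ is isomorphic to $\operatorname{coker}\psi$ (Section~\ref{sec:periodic}). It remains to find such a pair with cokernels of different lengths (Sections~\ref{sec:A} and~\ref{sec:M}). This is impossible if everything is homogeneous of degree one (Lemma~\ref{lem:graded}), and the point of the construction is to break the grading just enough.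

\section{From totally reflexive to semidualizing modules}\label{sec:trivial}

Let $B$ be an Artinian local ring and write $(-)^*=\operatorname{Hom}_B(-,B)$. A finitely generated $B$-module $L$ is \emph{totally reflexive} if the biduality map $L\to L^{**}$ is an isomorphism and $\operatorname{Ext}^i_B(L,B)=0=\operatorname{Ext}^i_B(L^*,B)$ for all $i>0$. The \emph{trivial extension} $B\ltimes L$ of $B$ by a finitely generated module $L$ is the ring $B\oplus L$ with multiplication $(b,l)(b',l')=(bb',\,bl'+b'l)$. It is again Artinian local, with the same residue field as $B$.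

\begin{lemma}\label{lem:trivial}
Let $L$ be totally reflexive over $B$ and $R=B\ltimes L$. Then $C=\operatorname{Hom}_B(R,B)$ is a semidualizing $R$-module, and $C\cong B\oplus L^*$ as a $B$-module.
\end{lemma}

\begin{proof}
As a $B$-module $R=B\oplus L$. This gives the last claim, so $C$ is finitely generated, and $\operatorname{Ext}^i_B(R,B)=0$ for $i>0$. For an $R$-module $X$ and a $B$-module $Y$ there is the adjunction isomorphism
\begin{equation}\label{eq:adj}
\operatorname{Hom}_R(X,\operatorname{Hom}_B(R,Y))\cong\operatorname{Hom}_B(X,Y),\qquad g\mapsto\bigl(f\mapsto g(f)(1)\bigr).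
\end{equation}
In particular $\operatorname{Hom}_B(R,-)$ carries injective $B$-modules to injective $R$-modules. Let $B\to J^\bullet$ be an injective resolution over $B$. Since $\operatorname{Ext}^i_B(R,B)=0$ for $i>0$, the complex $\operatorname{Hom}_B(R,J^\bullet)$ is an injective resolution of $C$ over $R$. By \eqref{eq:adj} with $X=C$,
\[
\operatorname{Ext}^i_R(C,C)\cong H^i\bigl(\operatorname{Hom}_B(C,J^\bullet)\bigr)=\operatorname{Ext}^i_B(C,B)\cong\operatorname{Ext}^i_B(B\oplus L^*,B),
\]
which vanishes for $i>0$.

For $i=0$, compose the homothety map $R\to\operatorname{Hom}_R(C,C)$ with the isomorphism $\operatorname{Hom}_R(C,C)\cong\operatorname{Hom}_B(C,B)=R^{**}$ of \eqref{eq:adj}. The result sends $r\in R$ to $f\mapsto(rf)(1)=f(r)$. This is the biduality map of the $B$-module $R=B\oplus L$, which is an isomorphism. Hence the homothety map is an isomorphism.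
\end{proof}

Each condition in the definition of total reflexivity is used once. Since
\[
\ell_B(C)-\ell_B(R)=\ell_B(L^*)-\ell_B(L),
\]
we need a totally reflexive module whose length differs from that of its dual. No Gorenstein ring $B$ has one, because there $(-)^*$ is Matlis duality.

\section{Exact pairs and periodic resolutions}\label{sec:periodic}

Let $f,g$ be endomorphisms of a module $W$. We call $(f,g)$ \emph{exact on $W$} if $\ker f=\operatorname{im}g$ and $\ker g=\operatorname{im}f$. If $W$ has finite length, then $f$ induces $W/\operatorname{im}g\cong\operatorname{im}f$, so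
\begin{equation}\label{eq:sum}
\ell(\operatorname{coker}f)+\ell(\operatorname{coker}g)=\ell(W).
\end{equation}

\subsection*{A model: multiplication by $x^2$ and $x$}

The two cokernels of an exact pair need not have the same length. A small example is $(f,g)=(x^2,x)$ on $W=k[x]/(x^3)$, with cokernels of dimensions $2$ and $1$. Look at it degree by degree. The map $g$ raises degrees by one and $f$ raises them by two, so the degree-one parts are $f_1=0$ and $g_1=x$. The pair $(f_1,g_1)$ is not exact: $\ker f_1/\operatorname{im}g_1=W/xW$ is spanned by the class of $1$, and $\ker g_1/\operatorname{im}f_1$ is spanned by $x^2$. The degree-two part of $f$ sends $1$ to $x^2$. It joins these two homology classes and cancels them.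

For maps of degree one there is no such imbalance.

\begin{lemma}\label{lem:graded}
Let $W$ be a finite-dimensional graded vector space and let $(f,g)$ be an exact pair on $W$ with $f$ and $g$ both homogeneous of degree $1$. Then $\operatorname{coker}f$ and $\operatorname{coker}g$ have the same Hilbert series. In particular each has dimension $\tfrac12\dim W$.
\end{lemma}

\begin{proof}
Let $H_W,H_f,H_g$ be the Hilbert series of $W$, $\operatorname{coker}f$ and $\operatorname{coker}g$. The map $f$ induces an isomorphism of degree $1$ from $W/\ker f=W/\operatorname{im}g$ to $\operatorname{im}f$. So $H_f=H_W-tH_g$, and by symmetry $H_g=H_W-tH_f$. Subtracting, $H_f-H_g=t(H_f-H_g)$, hence $H_f=H_g$. Now use \eqref{eq:sum}.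
\end{proof}

The model does not solve our problem. If $a,b\in B$ form an exact pair on $B$, then $N=B/aB$ has $N^*\cong\{c\in B:ca=0\}=bB\cong B/aB=N$, so $\ell(N^*)=\ell(N)$ whatever the two cokernels are. We need pairs for which dualizing \emph{exchanges} the cokernels, and $2\times2$ matrices offer this, because the adjugate of a $2\times2$ matrix is conjugate to its transpose.

\subsection*{Two-by-two matrices}

\begin{lemma}\label{lem:periodic}
Let $\varphi$ be a $2\times2$ matrix over $B$ and $\psi=\operatorname{adj}\varphi$. If $(\varphi,\psi)$ is exact on $B^2$, then $N=\operatorname{coker}\varphi$ is totally reflexive and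
\[
N^*\cong\operatorname{coker}\varphi^T\cong\operatorname{coker}\psi .
\]
\end{lemma}

\begin{proof}
Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so that $J^{-1}=J^T=-J$. For $\varphi=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ we compute
\[
J\varphi^TJ^{-1}=\begin{pmatrix}b&d\\-a&-c\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}d&-b\\-c&a\end{pmatrix}=\psi .
\]
Hence $\varphi^T=J^{-1}\psi J$. Transposing $\psi=J\varphi^TJ^{-1}$ gives $\psi^T=J\varphi J^{-1}=J^{-1}\varphi J$. So conjugation by $J$ carries $(\psi,\varphi)$ to $(\varphi^T,\psi^T)$. In particular $(\varphi^T,\psi^T)$ is exact on $B^2$, and $\operatorname{coker}\varphi^T\cong\operatorname{coker}\psi$.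

By exactness $N$ has the free resolution
\[
\cdots\xrightarrow{\ \varphi\ }B^2\xrightarrow{\ \psi\ }B^2\xrightarrow{\ \varphi\ }B^2\to N\to0 .
\]
Its dual has the maps $\varphi^T,\psi^T,\varphi^T,\dots$ and is exact in positive degrees, so $\operatorname{Ext}^i_B(N,B)=0$ for $i>0$. In degree $0$ we get
\[
N^*=\ker\varphi^T=\operatorname{im}\psi^T\cong B^2/\ker\psi^T=B^2/\operatorname{im}\varphi^T=\operatorname{coker}\varphi^T .
\]
Now $N^*$ is the cokernel of the first map of the exact pair $(\varphi^T,\psi^T)$, and $\psi^T=\operatorname{adj}\varphi^T$. So the same argument gives $\operatorname{Ext}^i_B(N^*,B)=0$ for $i>0$.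

It remains to see that $N$ is reflexive. Write $\langle\ ,\ \rangle$ for the standard pairing on $B^2$. An element of $N^*$ is a functional $\langle\psi^Th,-\rangle$ with $h\in B^2$, and $h$ is determined modulo $\ker\psi^T=\operatorname{im}\varphi^T$. So an element of $N^{**}$ is a functional $h\mapsto\langle h,p\rangle$ that vanishes on $\operatorname{im}\varphi^T$, which means $\varphi p=0$. Thus $N^{**}=\ker\varphi$. The biduality map sends the class of $e\in B^2$ to $h\mapsto\langle\psi^Th,e\rangle=\langle h,\psi e\rangle$, that is, to $p=\psi e$. The map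
\[
B^2/\operatorname{im}\varphi\to\ker\varphi,\qquad \bar e\mapsto\psi e,
\]
is injective because $\ker\psi=\operatorname{im}\varphi$ and surjective because $\operatorname{im}\psi=\ker\varphi$.
\end{proof}

So we look for an Artinian local ring $B$ and a $2\times2$ matrix over it that forms an exact pair with its adjugate, with cokernels of different lengths. The entries of $\varphi$ and of $\psi$ are the same up to sign. Therefore a plain imitation of the model, in which $\varphi$ has higher degree than $\psi$, is not available; for instance $\varphi=\operatorname{diag}(x^2,x)$ over $k[x]/(x^3)$ has $\psi=\operatorname{diag}(x,x^2)$, with isomorphic cokernels. Instead we obtain the imbalance from a module on which the entries act inhomogeneously. We build $B=A\ltimes M$ in two steps: a graded ring $A$ that supplies the matrices, and an $A$-module $M$ that supplies the imbalance.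

\section{The ring $A$}\label{sec:A}

Let $k$ be a field, $S=k[x,y,u,v]$, $q=xu-yv$, and
\[
\varphi=\begin{pmatrix}x&y\\v&u\end{pmatrix},\qquad
\psi=\operatorname{adj}\varphi=\begin{pmatrix}u&-y\\-v&x\end{pmatrix},\qquad
\varphi\psi=\psi\varphi=q\cdot\mathrm{id}.
\]
Put
\[
A=S/(q,\ x^3,\ u^3,\ y^3+v^3).
\]

\begin{lemma}\label{lem:A}
The ring $A$ is Artinian local with residue field $k$ and $\ell(A)=54$. The pair $(\varphi,\psi)$ is exact on $A^2$, and both cokernels have length $54$.
\end{lemma}

\begin{proof}
In $A$ we have $y^3v^3=x^3u^3=0$, so $y^6=-y^3v^3=0$ and $v^6=-y^3v^3=0$. Hence $x,y,u,v$ are nilpotent in $A$, and $A$ is Artinian local with residue field $k$. Four homogeneous elements of $S$ of positive degree with a quotient of finite length form a regular sequence, and the length of the quotient is the product of their degrees: $\ell(A)=2\cdot3\cdot3\cdot3=54$.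

Let $Q=S/qS$. On $Q^2$ both compositions $\varphi\psi$ and $\psi\varphi$ vanish. If $\psi a=qb$ with $a,b\in S^2$, then $\psi(a-\varphi b)=0$, and $a=\varphi b$ because $\det\psi=q\ne0$ in the domain $S$. So $\ker\psi=\operatorname{im}\varphi$ on $Q^2$; exchanging $\varphi$ and $\psi$ gives $\ker\varphi=\operatorname{im}\psi$. Thus the two-periodic complex $F$ of free $Q$-modules with maps $\varphi,\psi$ is exact. If $c\in Q$ is a nonzerodivisor, the long exact homology sequence of $0\to F\xrightarrow{c}F\to F/cF\to0$ shows that the complex $F/cF$ of free $Q/cQ$-modules is exact. Repeating this along the $Q$-regular sequence $x^3,u^3,y^3+v^3$, we find that $(\varphi,\psi)$ is exact on $A^2$. On $A^2$ both maps are homogeneous of degree $1$, so Lemma~\ref{lem:graded} gives the lengths of the cokernels.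
\end{proof}

\section{The module $M$}\label{sec:M}

\subsection*{Design}

We want a finite-dimensional $A$-module $M$ such that $(\varphi,\psi)$ is exact on $M^2$ with cokernels of different dimensions. Following the model, we take a graded module $M_0\oplus M_1\oplus M_2$ on which the degree-one parts $\varphi_1,\psi_1$ leave homology $\ker\varphi_1/\operatorname{im}\psi_1$ (the \emph{first kind}) in degree $0$ and homology $\ker\psi_1/\operatorname{im}\varphi_1$ (the \emph{second kind}) in degree $2$, of equal dimension, and nothing else. Then we change the action of $v$ by a map $\theta:M_0\to M_2$ that joins the two. The dimension counts below explain the choices; the proofs start with the definition of $M$.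

Let $P=k[s_0,s_1,t_0,t_1]$, and let $P_{a,b}$ be the part of degree $a$ in $s_0,s_1$ and degree $b$ in $t_0,t_1$, of dimension $(a+1)(b+1)$. Let $x,y,u,v$ act on $P$ as multiplication by $s_0t_0,\ s_0t_1,\ s_1t_1,\ s_1t_0$. Then $xu=yv$, and the two matrices factor:
\begin{equation}\label{eq:factor}
\begin{aligned}
\varphi_1(a,b)&=(s_0z,\ s_1z), & z&=\tau(a,b)=t_0a+t_1b,\\
\psi_1(a,b)&=(t_1w,\ -t_0w), & w&=\sigma(a,b)=s_1a-s_0b .
\end{aligned}
\end{equation}
Fix $m\ge1$ and start with $M_0=P_{0,m}$ and $M_1=P_{1,m+1}$. On $M_0^2$ the map $\psi_1$ is injective, and the kernel of $\varphi_1$ is $\{(t_1f,-t_0f):f\in P_{0,m-1}\}$, of dimension $m$. Nothing maps to $M_0^2$, so in degree $0$ there is homology of the first kind only, of dimension $m$.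

For $M_2$ we take a quotient of $P_{2,m+2}$. On $M_1^2$ the map $\sigma$ has values in $P_{2,m+1}$ and $\tau$ has values in $P_{1,m+2}$, and both are onto. To avoid homology in degree $1$, we ask that
\[
P_{2,m+1}\to M_2^2,\ w\mapsto(t_1w,-t_0w),\qquad\text{and}\qquad P_{1,m+2}\to M_2^2,\ z\mapsto(s_0z,s_1z),
\]
be injective. Then on $M_1^2$ the kernels of $\varphi_1$ and $\psi_1$ are those of $\tau$ and $\sigma$, of dimensions $2m+2$ and $m+2$, and these are the ranks of $\psi_1$ and $\varphi_1$ on $M_0^2$. To have no homology of the first kind in degree $2$, the first map should be bijective, so $2\dim M_2=3(m+2)$. The image of the second map then has codimension $3(m+2)-2(m+3)=m$: just the homology of the second kind that we want. The equation $2\dim M_2=3(m+2)$ needs $m$ even. We take $m=2$, so $\dim M_2=6$.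

\subsection*{Definition}

In $P_{2,4}$ write $[j,i]=s_0^{\,j}s_1^{2-j}t_0^{\,i}t_1^{4-i}$ for $0\le j\le2$ and $0\le i\le4$. Let $e_1,\dots,e_6$ be the standard basis of $k^6$, and let $\lambda:P_{2,4}\to k^6$ be the linear map with the values $\lambda[j,i]$ given by
\begin{equation}\label{eq:array}
\begin{array}{c|ccccc}
&i=0&i=1&i=2&i=3&i=4\\ \hline
j=0&0&e_1&0&e_3&0\\
j=1&e_1&e_2&e_3&e_5&e_6\\
j=2&0&e_4&0&e_6&0
\end{array}
\end{equation}
It is surjective. Put
\[
M_0=P_{0,2},\qquad M_1=P_{1,3},\qquad M_2=k^6,\qquad M=M_0\oplus M_1\oplus M_2 ,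
\]
of dimensions $3$, $8$, $6$, so $\dim_kM=17$. Multiplication by a form in $P_{1,1}$ is a map $M_0\to M_1$; followed by $\lambda$ it is a map $M_1\to M_2$; on $M_2$ let it be zero. In this sense let
\[
x=s_0t_0,\quad y=s_0t_1,\quad u=s_1t_1,\quad v=s_1t_0+\theta ,
\]
where $\theta:M_0\to M_2$, extended by zero to $M_1\oplus M_2$, is given by
\[
\theta(t_1^2)=e_4,\qquad\theta(t_0t_1)=e_2,\qquad\theta(t_0^2)=0 .
\]

\emph{$M$ is an $A$-module.} All four operators kill $M_2$, which contains the image of $\theta$. They map $M$ into $M_1\oplus M_2$, which $\theta$ kills. So $\theta$ contributes nothing to a product of two operators. Hence the operators commute, and $xu=yv$: both are $f\mapsto\lambda(s_0s_1t_0t_1f)$ on $M_0$ and zero on $M_1\oplus M_2$. All products of three operators vanish, so $x^3$, $u^3$ and $y^3+v^3$ act as zero. (This is why cubes appear in the definition of $A$.)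

On $M^2$ write $\varphi=\varphi_1+\varphi_2$ and $\psi=\psi_1+\psi_2$, where $\varphi_1,\psi_1$ raise degrees by one and $\varphi_2,\psi_2$ map $M_0^2$ to $M_2^2$ and vanish on $M_1^2\oplus M_2^2$. The operator $v$ stands in the lower left corner of $\varphi$, so
\[
\varphi_2(a,b)=(0,\theta a)\qquad\text{for }(a,b)\in M_0^2 .
\]
The maps $\varphi_1,\psi_1$ are given by \eqref{eq:factor}, followed by $\lambda$ in each coordinate when applied to $M_1^2$.

\subsection*{The degree-one parts}

\begin{lemma}\label{lem:inj}
\textup{(i)} The map $P_{2,3}\to M_2^2$, $w\mapsto(\lambda(t_1w),-\lambda(t_0w))$, is bijective.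

\textup{(ii)} The map $P_{1,4}\to M_2^2$, $z\mapsto(\lambda(s_0z),\lambda(s_1z))$, is injective. Its image consists of the pairs $(c,c')$ with
\begin{equation}\label{eq:image}
c'_4=0,\qquad c_4=c'_2 .
\end{equation}
\end{lemma}

\begin{proof}
(i) Write $w=\sum w_{ji}\,s_0^{\,j}s_1^{2-j}t_0^{\,i}t_1^{3-i}$ with $0\le j\le2$, $0\le i\le3$. Multiplication by $t_1$ turns the monomial with index $(j,i)$ into $[j,i]$, and multiplication by $t_0$ turns it into $[j,i+1]$. From \eqref{eq:array},
\begin{align*}
\lambda(t_1w)&=(w_{01}+w_{10},\ w_{11},\ w_{03}+w_{12},\ w_{21},\ w_{13},\ w_{23}),\\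
\lambda(t_0w)&=(w_{00},\ w_{10},\ w_{02}+w_{11},\ w_{20},\ w_{12},\ w_{13}+w_{22}).
\end{align*}
Suppose both vanish. The coordinates with a single term give $w_{11}=w_{21}=w_{13}=w_{23}=0$ and $w_{00}=w_{10}=w_{20}=w_{12}=0$. The others then give $w_{01}=w_{03}=w_{02}=w_{22}=0$. So the map is injective, and $\dim P_{2,3}=12=\dim M_2^2$.

(ii) Write $z=\sum z_{ji}\,s_0^{\,j}s_1^{1-j}t_0^{\,i}t_1^{4-i}$ with $0\le j\le1$, $0\le i\le4$. Multiplication by $s_0$ turns the monomial with index $(j,i)$ into $[j+1,i]$, and multiplication by $s_1$ turns it into $[j,i]$. From \eqref{eq:array},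
\begin{align*}
\lambda(s_0z)&=(z_{00},\ z_{01},\ z_{02},\ z_{11},\ z_{03},\ z_{04}+z_{13}),\\
\lambda(s_1z)&=(z_{01}+z_{10},\ z_{11},\ z_{03}+z_{12},\ 0,\ z_{13},\ z_{14}).
\end{align*}
Suppose both vanish. Then $z_{00}=z_{01}=z_{02}=z_{11}=z_{03}=0$ and $z_{13}=z_{14}=0$, and therefore $z_{04}=z_{10}=z_{12}=0$. So the map is injective. Its image satisfies \eqref{eq:image}, because the fourth coordinate of $\lambda(s_1z)$ is zero and both $c_4$ and $c'_2$ equal $z_{11}$. The two equations \eqref{eq:image} are independent, so they define a subspace of dimension $12-2=10=\dim P_{1,4}$, and the image is all of it.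
\end{proof}

\begin{lemma}\label{lem:kernels}
\textup{(i)} The map $\psi_1$ is injective on $M_0^2$, and the kernel of $\varphi_1$ on $M_0^2$ has the basis $(t_1^2,-t_0t_1)$, $(t_0t_1,-t_0^2)$.

\textup{(ii)} On $M_1^2$ one has $\dim\ker\psi_1=4$ and $\dim\ker\varphi_1=6$.
\end{lemma}

\begin{proof}
(i) If $a,b\in P_{0,2}$ and $(t_1w,-t_0w)=0$ for $w=s_1a-s_0b$, then $w=0$, and so $a=b=0$ because $a,b$ do not involve $s_0,s_1$. Next, $\varphi_1(a,b)=0$ means $t_0a+t_1b=0$, that is, $(a,b)=(t_1f,-t_0f)$ with $f\in P_{0,1}$. Take $f=t_1$ and $f=t_0$.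

(ii) Here $\dim M_1^2=16$. Each monomial of $P_{2,3}$ is divisible by $s_0$ or $s_1$, so $\sigma:P_{1,3}^2\to P_{2,3}$ is onto a space of dimension $12$. By Lemma~\ref{lem:inj}(i) the kernel of $\psi_1$ on $M_1^2$ is $\ker\sigma$, of dimension $4$. Each monomial of $P_{1,4}$ is divisible by $t_0$ or $t_1$, so $\tau:P_{1,3}^2\to P_{1,4}$ is onto a space of dimension $10$. By Lemma~\ref{lem:inj}(ii) the kernel of $\varphi_1$ on $M_1^2$ is $\ker\tau$, of dimension $6$.
\end{proof}

With the ranks above the arrows, the degree-one parts are
\[
\varphi_1:\ M_0^2\xrightarrow{\ 4\ }M_1^2\xrightarrow{\ 10\ }M_2^2,\qquad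
\psi_1:\ M_0^2\xrightarrow{\ 6\ }M_1^2\xrightarrow{\ 12\ }M_2^2,
\]
with $\dim M_0^2=6$, $\dim M_1^2=16$, $\dim M_2^2=12$, and $\varphi_1\psi_1=\psi_1\varphi_1=0$. The homology is as designed: $\ker\varphi_1/\operatorname{im}\psi_1$ has dimension $2$ and sits in degree $0$, and $\ker\psi_1/\operatorname{im}\varphi_1$ has dimension $2$ and sits in degree $2$. Now $\theta$ cancels them.

\begin{proposition}\label{prop:M}
The pair $(\varphi,\psi)$ is exact on $M^2$, with
\[
\dim\operatorname{coker}\varphi=18,\qquad\dim\operatorname{coker}\psi=16 .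
\]
\end{proposition}

\begin{proof}
Let $\varepsilon=\varepsilon_0+\varepsilon_1+\varepsilon_2$ with $\varepsilon_i\in M_i^2$.

Suppose $\psi\varepsilon=0$. The component in $M_1^2$ says $\psi_1\varepsilon_0=0$, so $\varepsilon_0=0$ by Lemma~\ref{lem:kernels}(i). The component in $M_2^2$ then says $\psi_1\varepsilon_1=0$, and $\varepsilon_2$ is arbitrary. Hence $\dim\ker\psi=4+12=16$ and $\operatorname{rank}\psi=34-16=18$.

Suppose $\varphi\varepsilon=0$. The component in $M_1^2$ says $\varphi_1\varepsilon_0=0$, so
\[
\varepsilon_0=\alpha(t_1^2,-t_0t_1)+\beta(t_0t_1,-t_0^2)\qquad\text{with }\alpha,\beta\in k .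
\]
The component in $M_2^2$ says that
\[
\varphi_2\varepsilon_0=(0,\ \alpha e_4+\beta e_2)=-\varphi_1\varepsilon_1
\]
lies in $\varphi_1(M_1^2)$, so it satisfies \eqref{eq:image}. The first equation gives $\alpha=0$ and the second gives $0=\beta$. So $\varepsilon_0=0$ and $\varphi_1\varepsilon_1=0$, while $\varepsilon_2$ is arbitrary. Hence $\dim\ker\varphi=6+12=18$ and $\operatorname{rank}\varphi=34-18=16$.

Since $q$ acts as zero, $\varphi\psi=\psi\varphi=0$. So $\operatorname{im}\psi\subseteq\ker\varphi$, both of dimension $18$, and $\operatorname{im}\varphi\subseteq\ker\psi$, both of dimension $16$. The pair is exact, and the cokernels have dimensions $34-16=18$ and $34-18=16$.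
\end{proof}

\section{Proof of Theorem~\ref{thm:example}}

Let $B=A\ltimes M$, an Artinian local ring with residue field $k$ and $\ell(B)=54+17=71$. Regard $\varphi$ and $\psi$ as matrices over $B$ through $A\subset B$. On $B^2=A^2\oplus M^2$ they act componentwise. So $(\varphi,\psi)$ is exact on $B^2$ by Lemma~\ref{lem:A} and Proposition~\ref{prop:M}. By Lemma~\ref{lem:periodic}, the $B$-module $N=\operatorname{coker}(\varphi|_{B^2})$ is totally reflexive, with $N^*\cong\operatorname{coker}(\psi|_{B^2})$, and
\begin{equation}\label{eq:N}
\ell(N)=54+18=72,\qquad\ell(N^*)=54+16=70 .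
\end{equation}
Let $R=B\ltimes N$. By Lemma~\ref{lem:trivial}, $C=\operatorname{Hom}_B(R,B)\cong B\oplus N^*$ is a semidualizing $R$-module. The residue fields of $B$ and $R$ are both $k$, so lengths over either ring are dimensions over $k$. Therefore
\[
\ell(R)=71+72=143,\qquad\ell(C)=71+70=141 ,
\]
and $e(I,C)=141\ne143=e(I,R)$ for every $\mathfrak m$-primary $I$. \qed

\section{All ratios occur: proof of Theorem~\ref{thm:ratios}}

We keep $B$ and $N$ from the previous section. First we vary the construction to get all ratios close to $1$. Then we multiply ratios by tensor products. Finally we adjoin variables.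

\medskip\noindent
\textbf{Step 1: $d=0$, rational $\rho$ with $\frac{35}{36}<\rho<\frac{36}{35}$.}
For integers $a,b,c\ge0$ put $L=N^a\oplus(N^*)^b\oplus B^c$. This is totally reflexive, because $N^*$ is so along with $N$, and $L^*\cong(N^*)^a\oplus N^b\oplus B^c$. Let $R=B\ltimes L$ and $C=\operatorname{Hom}_B(R,B)$, and put $s=1+a+b+c$, $t=a-b$. By \eqref{eq:N},
\[
\ell(R)=71s+t,\qquad\ell(C)=71s-t .
\]
Every pair of integers $s\ge1$, $t$ with $|t|\le s-1$ occurs: take $a=\max(t,0)$, $b=\max(-t,0)$, $c=s-1-|t|$. So $r=t/s$ can be any rational number in $(-1,1)$, and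
\[
\frac{\ell(C)}{\ell(R)}=\frac{71-r}{71+r}.
\]
Given a rational $\rho$ in $\bigl(\frac{70}{72},\frac{72}{70}\bigr)$, the equation $\rho=\frac{71-r}{71+r}$ has the solution $r=71\,\frac{1-\rho}{1+\rho}$. It is rational, and it lies in $(-1,1)$ because $r$ decreases from $1$ to $-1$ as $\rho$ increases from $\frac{70}{72}$ to $\frac{72}{70}$.

\medskip\noindent
\textbf{Step 2: $d=0$, any positive rational $\rho$.}
Let $R,R'$ be finite-dimensional local $k$-algebras with residue field $k$ and maximal ideals $\mathfrak m,\mathfrak m'$, and let $C,C'$ be semidualizing over $R$ and $R'$. Put $R''=R\otimes_kR'$ and $C''=C\otimes_kC'$. The ideal $\mathfrak m\otimes_k R'+R\otimes_k\mathfrak m'$ of $R''$ is nilpotent with quotient $k$, so $R''$ is Artinian local with residue field $k$. Let $F\to C$ and $F'\to C'$ be resolutions by finitely generated free modules. Then $F\otimes_kF'$ is a free resolution of $C''$ over $R''$, and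
\[
\operatorname{Hom}_{R''}(F\otimes_kF',C'')\cong\operatorname{Hom}_R(F,C)\otimes_k\operatorname{Hom}_{R'}(F',C'),
\]
since all terms of $F$ and $F'$ are finitely generated and free. By the K\"unneth formula,
\[
\operatorname{Ext}^n_{R''}(C'',C'')\cong\bigoplus_{i+j=n}\operatorname{Ext}^i_R(C,C)\otimes_k\operatorname{Ext}^j_{R'}(C',C').
\]
This vanishes for $n>0$, and for $n=0$ the homothety map of $C''$ is the tensor product of those of $C$ and $C'$. So $C''$ is semidualizing, and
\[
\frac{\ell(C'')}{\ell(R'')}=\frac{\ell(C)}{\ell(R)}\cdot\frac{\ell(C')}{\ell(R')}.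
\]
Now choose $n$ so large that $\rho^{1/n}\in\bigl(\frac{35}{36},\frac{36}{35}\bigr)$. Choose rationals $\rho_1,\dots,\rho_{n-1}$ close to $\rho^{1/n}$ and set $\rho_n=\rho/(\rho_1\cdots\rho_{n-1})$. If the choice is close enough, all $\rho_i$ lie in the interval. By Step 1 and repeated tensor products, there are $R$ and $C$ with $\ell(C)=\rho\,\ell(R)$.

\medskip\noindent
\textbf{Step 3: dimension $d$.}
Let $R,C$ be as at the end of Step 2, with $\mathfrak m$ the maximal ideal of $R$, and let $T=R[[X_1,\dots,X_d]]$. This is a flat local $R$-algebra with residue field $k$. The sequence $X_1,\dots,X_d$ is regular with Artinian quotient $R$, so $T$ is Cohen--Macaulay of dimension $d$. Since $\operatorname{Ext}$ of finitely generated modules commutes with flat base change, $C_T=C\otimes_RT$ is semidualizing over $T$.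

The ideal $\mathfrak p=\mathfrak mT$ is nilpotent and $T/\mathfrak p=k[[X_1,\dots,X_d]]$ is a domain, so $\mathfrak p$ is the unique minimal prime of $T$. Let $X$ be an $R$-module of finite length. Tensoring a composition series of $X$ with the flat $R$-module $T_{\mathfrak p}$ gives a filtration of $X\otimes_RT_{\mathfrak p}$ with $\ell(X)$ factors $k\otimes_RT_{\mathfrak p}=T_{\mathfrak p}/\mathfrak pT_{\mathfrak p}$. So $\ell((C_T)_{\mathfrak p})=\ell(C)$ and $\ell(T_{\mathfrak p})=\ell(R)$. By \eqref{eq:assoc},
\[
e(I,C_T)=\ell(C)\,e(I,T/\mathfrak p)=\rho\,\ell(R)\,e(I,T/\mathfrak p)=\rho\,e(I,T)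
\]
for every $\mathfrak m_T$-primary ideal $I$. \qed

\section{When equality holds: proof of Theorem~\ref{thm:positive}}\label{sec:positive}

\subsection*{(a) Lengths at the primes in $\operatorname{Assh}R$}

Let $d=\dim R$ and put $\delta_{\mathfrak p}=\ell(C_{\mathfrak p})-\ell(R_{\mathfrak p})$. By \eqref{eq:assoc},
\begin{equation}\label{eq:delta}
e(I,C)-e(I,R)=\sum_{\mathfrak p\in\operatorname{Assh}R}\delta_{\mathfrak p}\,e(I,R/\mathfrak p),
\end{equation}
which gives ``if''. For ``only if'' we must separate the terms of this sum. If $d=0$, the sum has one term, and $e(I,R/\mathfrak m)=1$. Let $d\ge1$, fix $\mathfrak p\in\operatorname{Assh}R$, and use the $\mathfrak m$-primary ideals $I_s=\mathfrak p+\mathfrak m^s$ with $s\ge1$. In $R/\mathfrak p$ they become powers of the maximal ideal, so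
\[
e(I_s,R/\mathfrak p)=s^d\,e(\mathfrak m,R/\mathfrak p).
\]
At the other primes the multiplicities grow more slowly with $s$. Let $\mathfrak p'\in\operatorname{Assh}R$ with $\mathfrak p'\ne\mathfrak p$. Since $\dim R/\mathfrak p=\dim R/\mathfrak p'$, we have $\mathfrak p\not\subseteq\mathfrak p'$. Choose $a\in\mathfrak p\setminus\mathfrak p'$. Its image in the domain $R/\mathfrak p'$ is nonzero, so $\dim R/(\mathfrak p'+aR)=d-1$, and there are $b_2,\dots,b_d\in\mathfrak m$ such that the images of $a,b_2,\dots,b_d$ form a system of parameters of $R/\mathfrak p'$. The image of $I_s$ in $R/\mathfrak p'$ contains the parameter ideal $\mathfrak q_s$ generated by the images of $a,b_2^s,\dots,b_d^s$, so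
\[
e(I_s,R/\mathfrak p')\le e(\mathfrak q_s,R/\mathfrak p')\le\ell\bigl(R/(\mathfrak p',a,b_2^s,\dots,b_d^s)\bigr)\le s^{d-1}\,\ell\bigl(R/(\mathfrak p',a,b_2,\dots,b_d)\bigr).
\]
The second inequality is \cite[Theorem 14.10]{M}. The third holds because passing from $b$ to $b^s$ in an ideal $(\mathfrak c,b)$ multiplies the colength by at most $s$: in $R/\mathfrak c$, the factors $(b^i)/(b^{i+1})$ for $0\le i<s$ are images of $R/(\mathfrak c,b)$.

Suppose that \eqref{eq:delta} vanishes for all $I=I_s$. Dividing by $s^d$ and letting $s\to\infty$, we get $\delta_{\mathfrak p}\,e(\mathfrak m,R/\mathfrak p)=0$, so $\delta_{\mathfrak p}=0$.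

\subsection*{(b) Gorenstein and dualizing localizations}

Let $\mathfrak p\in\operatorname{Assh}R$, $\Lambda=R_{\mathfrak p}$ and $D=C_{\mathfrak p}$. Then $\Lambda$ is Artinian and $D$ is semidualizing over it. By (a) we must show $\ell(D)=\ell(\Lambda)$.

If $D$ is dualizing, it is the injective hull of the residue field of $\Lambda$. This is the Matlis dual of $\Lambda$ and has length $\ell(\Lambda)$.

Suppose that $\Lambda$ is Gorenstein, so that $(-)'=\operatorname{Hom}_\Lambda(-,\Lambda)$ is Matlis duality. Then
\[
(D\otimes_\Lambda D')'\cong\operatorname{Hom}_\Lambda(D,D'')\cong\operatorname{Hom}_\Lambda(D,D)\cong\Lambda ,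
\]
and dualizing once more, $D\otimes_\Lambda D'\cong\Lambda$. The minimal number of generators is multiplicative on tensor products, so $D$ is cyclic. It is also faithful, hence $D\cong\Lambda$.

If $R$ is reduced, each $R_{\mathfrak p}$ with $\mathfrak p\in\operatorname{Assh}R$ is a field, in particular Gorenstein.

\subsection*{(c) Graded modules over Artinian graded rings}

The idea is to express the two conditions on $C$ as identities between Hilbert series. Put $R_+=\bigoplus_{n>0}R_n$. Since $R$ is Artinian, $R_+$ is nilpotent and $R$ is finite-dimensional over $R_0=k$. So $R$ is local with residue field $k$, and lengths are dimensions over $k$. Let $(-)^\vee=\operatorname{Hom}_k(-,k)$ be the graded dual, and for a finite-dimensional graded module $X$ put $H_X(t)=\sum_n\dim_kX_n\,t^n$, so that $H_{X^\vee}(t)=H_X(t^{-1})$. If $F$ is a resolution of $C$ by finitely generated graded free modules, then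
\[
\operatorname{Hom}_R(F,C)\cong\operatorname{Hom}_R(F,C^{\vee\vee})\cong(F\otimes_RC^\vee)^\vee ,
\]
so $\operatorname{Ext}^i_R(C,C)\cong\operatorname{Tor}_i^R(C,C^\vee)^\vee$. Since $C$ is semidualizing and its homothety map is homogeneous of degree $0$,
\begin{equation}\label{eq:tor}
\operatorname{Tor}_i^R(C,C^\vee)=0\ \text{ for } i>0,\qquad C\otimes_RC^\vee\cong R^\vee\ \text{ as graded modules}.
\end{equation}

Take $F$ minimal, with $F_i=\bigoplus_jR(-j)^{\beta_{ij}}$. Minimality means that $F_{i+1}$ maps into $R_+F_i$, and no element of a homogeneous basis of $F_{i+1}$ maps to zero. So the least degree of a generator of $F_i$ strictly increases with $i$, as long as $F_i\ne0$. Thus for each $j$ only finitely many $\beta_{ij}$ are nonzero, none are for $j$ sufficiently negative, and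
\[
p(t)=\sum_{i,j}(-1)^i\beta_{ij}t^j\in\mathbb Z((t))
\]
is well defined. In each degree only finitely many $F_i$ are nonzero, so counting dimensions degree by degree gives $H_C=p\,H_R$. By \eqref{eq:tor}, the complex $F\otimes_RC^\vee$ is a resolution of $R^\vee$, so in the same way $H_{R^\vee}=p\,H_{C^\vee}$. Multiplying the last equation by $H_R$, we get
\[
H_R(t)\,H_R(t^{-1})=p(t)\,H_R(t)\,H_{C^\vee}(t)=H_C(t)\,H_C(t^{-1}).
\]
Both ends are Laurent polynomials. At $t=1$ we obtain $\ell(R)^2=\ell(C)^2$, so $\ell(R)=\ell(C)$. \qed

\begin{remark}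
By (c), the ring $R$ of Theorem~\ref{thm:example} has no grading by non-negative degrees with $R_0$ a field for which $C$ can be made a graded module. In the construction it is the map $\theta$ in the action of $v$ that breaks the grading.
\end{remark}

\begin{thebibliography}{9}
\bibitem{M} Matsumura, \emph{Commutative Ring Theory}.
\bibitem{SW} Sean Sather-Wagstaff, \emph{Semidualizing modules and the divisor class group}, arXiv:math/0408399 (2004).
\end{thebibliography}

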